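\title{Real analytic approximation of isotropic immersions into complex contact manifolds}

\begin{abstract}
Let $X$ be a complex contact manifold of dimension $2n+1$ and let $M$ be a compact real analytic manifold of dimension $m$. Can every smooth isotropic immersion $M\to X$ be approximated by real analytic isotropic immersions? We show that the answer is no. For all $n\ge 2$ and $n<m<2n$ there is a smooth isotropic immersion of a compact connected $m$-manifold into a projective contact manifold which has a $\mathcal{C}^1$-neighborhood free of real analytic isotropic maps. Approximation is possible when the immersion is totally real and when all its tangent spaces are complex. This covers $m=1$ and $m=2n$, and hence all isotropic immersions into contact threefolds.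
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

A \emph{complex contact manifold} is a pair $(X,\xi)$, where $X$ is a complex manifold of odd dimension $2n+1\ge 3$ and $\xi\subset TX$ is a holomorphic hyperplane subbundle that is maximally nonintegrable: the O'Neill tensor
\[
\xi\times\xi\to L=TX/\xi,\qquad (v,w)\mapsto [v,w] \bmod \xi ,
\]
is nondegenerate. Let $\eta$ be the quotient projection $TX\to L$, viewed as a holomorphic $1$-form with values in $L$. In a local frame of $L$ it is an ordinary holomorphic $1$-form with kernel $\xi$, and $d\eta(v,w)=-\eta([v,w])$ for sections $v,w$ of $\xi$. A change of frame replaces $\eta$ by $a\eta$ and $d\eta|_\xi$ by $a\,d\eta|_\xi$. Thus nondegeneracy says that $d\eta$ restricts to a complex symplectic form on each fiber of $\xi$, well defined up to a factor; equivalently, $\eta\wedge(d\eta)^n$ has no zeros. Locally every such structure is equivalent to the one given by $dz+\sum_{j=1}^n x_j\,dy_j$ on $\mathbb{C}^{2n+1}$. We always identify the holomorphic tangent bundle with the real tangent bundle equipped with multiplication by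 $i$, so that holomorphic forms are complex multilinear functions of real tangent vectors.

A $\mathcal{C}^1$ map $f:M\to X$ from a real or complex manifold is \emph{isotropic} if $df_x(T_xM)\subset\xi_{f(x)}$ for all $x\in M$, that is, if $f^*\eta=0$. The following question comes from \cite{For20}.

\begin{quote}
\emph{Let $X$ be a complex contact manifold, let $M$ be a compact real analytic manifold without boundary, $\dim_{\mathbb{R}}M\ge 1$, and let $f:M\to X$ be a smooth isotropic immersion. Does every neighborhood of $f$ in $\mathcal{C}^r(M,X)$, for every finite $r$, contain a real analytic isotropic immersion?}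
\end{quote}

Without the word ``isotropic'' the answer is yes (Lemma~\ref{lem:analytic}), but the usual approximation procedures destroy the differential equation $f^*\eta=0$. What analyticity buys is a holomorphic object. A real analytic map $g:M\to X$ extends holomorphically to a complexification of $M$, and if $g$ is isotropic then so is the extension, because in local coordinates the coefficients of the pullback of $\eta$ are holomorphic functions that vanish on $\mathbb{R}^m\subset\mathbb{C}^m$. So the question asks whether smooth isotropic immersions are limits of restrictions of holomorphic isotropic maps. The simplest case suggests a positive answer.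

\begin{example}\label{ex:curves}
Let $X=\mathbb{C}^3$, $\eta=dz+x\,dy$, and let $f=(x,y,z):\mathbb{R}/2\pi\mathbb{Z}\to\mathbb{C}^3$ be a smooth isotropic immersion. Then $z'=-xy'$, so $\int_0^{2\pi}xy'=0$. If $y$ is constant, so is $z$, and it suffices to approximate $x$ by trigonometric polynomials. Otherwise approximate $x,y$ in $\mathcal{C}^{r+1}$ by trigonometric polynomials $\tilde x,\tilde y$. The number $a=-\int_0^{2\pi}\tilde x\tilde y'\big/\int_0^{2\pi}|\tilde y'|^2$ is small, and $\hat x=\tilde x+a\,\overline{\tilde y'}$ satisfies $\int_0^{2\pi}\hat x\tilde y'=0$. Hence $\hat z(\tau)=z(0)-\int_0^\tau\hat x\tilde y'$ is a trigonometric polynomial, and $(\hat x,\tilde y,\hat z)$ is real analytic, isotropic and $\mathcal{C}^r$-close to $f$.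
\end{example}

In higher dimensions the position of the tangent spaces relative to the complex structure matters. Let $m=\dim_{\mathbb{R}}M$ and $V_x=df_x(T_xM)$. Since $f^*d\eta=d f^*\eta=0$ and $d\eta$ is complex bilinear, $d\eta$ vanishes on the complex span $V_x+iV_x\subset\xi_{f(x)}$. An isotropic subspace of a complex symplectic space of dimension $2n$ has dimension at most $n$. Therefore
\begin{equation}\label{eq:dim}
m\le 2n,\qquad \dim_{\mathbb{R}}(V_x\cap iV_x)=2m-\dim_{\mathbb{R}}(V_x+iV_x)\ge 2(m-n).
\end{equation}
The immersion $f$ is \emph{totally real} if $V_x\cap iV_x=0$ for all $x$. This is automatic for $m=1$, since a real line contains no complex line, and by \eqref{eq:dim} it is impossible for $m>n$. At the other extreme, $V_x$ may be a complex subspace for all $x$. By \eqref{eq:dim} this is automatic for $m=2n$, since then $V_x\cap iV_x$ has the dimension of $V_x$.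

\subsection*{Results}

A real analytic structure on a smooth manifold is \emph{compatible} if its charts belong to the smooth atlas.

\begin{theorem}\label{thm:negative}
Let $n\ge 2$ and $n<m<2n$. There exist a complex contact manifold $X$ of dimension $2n+1$, which can be taken projective, a compact connected smooth $m$-manifold $M$, a smooth isotropic immersion $f:M\to X$ and a $\mathcal{C}^1$-neighborhood $\mathcal{U}$ of $f$ such that, for every compatible real analytic structure on $M$, the set $\mathcal{U}$ contains no real analytic isotropic map $M\to X$, immersive or not.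
\end{theorem}

Compatible real analytic structures exist by Whitney's theorem, so the answer to the question is negative. The smallest case is $\dim_{\mathbb{C}}X=5$, $\dim_{\mathbb{R}}M=3$. In the two extreme positions described above, the guess suggested by Example~\ref{ex:curves} is correct.

\begin{theorem}\label{thm:positive}
Let $f:M\to X$ be a smooth isotropic immersion of a compact real analytic manifold into a complex contact manifold. Then $f$ can be approximated in every $\mathcal{C}^r(M,X)$ by real analytic isotropic immersions in each of the following cases: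
\begin{enumerate}
\item[(i)] $f$ is totally real (automatic if $m=1$);
\item[(ii)] $df_x(T_xM)$ is a complex subspace for all $x\in M$ (automatic if $m=2n$).
\end{enumerate}
\end{theorem}

As a question about pairs $(n,m)$, the answer is therefore yes for $m=1$ and $m=2n$, hence always when $\dim X=3$, and no for all $n<m<2n$. The case $2\le m\le n$ with $f$ neither totally real nor everywhere complex tangent is not settled here.

\subsection*{The idea of the counterexample}

The manifold $X$ will contain a closed complex submanifold $B_0$, and $f$ will have two properties. On an open piece of $M$ it is \emph{rigid}: it maps into $B_0$, and every isotropic map that is $\mathcal{C}^1$-close to $f$ on this piece still maps some open set into $B_0$. Elsewhere $f$ leaves $B_0$. A real analytic map of a connected manifold that sends an open set into $B_0$ sends everything into $B_0$, so it cannot be close to $f$. We take for $X$ the space of $1$-jets of sections of a line bundle, with zero section $B_0$ (Section~\ref{sec:jets}). Rigidity comes from the fact that $\mathcal{O}(-1)\to\mathbb{P}^1$ has no nonzero holomorphic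 sections, in a form that survives perturbation; this is explained in dimension five in Section~\ref{sec:five} and proved in Section~\ref{sec:rigidity}. The example is assembled in Section~\ref{sec:example}. Sections~\ref{sec:complex} and~\ref{sec:real} prove Theorem~\ref{thm:positive} and are independent of the others.

\section{One-jets of sections of a line bundle}\label{sec:jets}

Let $E\to B$ be a holomorphic line bundle over a complex manifold of dimension $n$. Two local holomorphic sections have the same \emph{$1$-jet} at $b\in B$ if, in a local frame, they have the same value and the same differential at $b$. Let $J^1E$ be the space of $1$-jets and $\beta:J^1E\to B$ the projection. Local coordinates $b=(b_1,\dots,b_n)$ on $B$ and a local frame $e$ of $E$ give coordinates $(b,s,p)$ on $J^1E$: the jet of $ve$ at $b$ has $s=v(b)$ and $p_j=\partial v/\partial b_j(b)$. The expression $p\,db=\sum_j p_j\,db_j$ is the differential of $v$ at $b$ and does not depend on the coordinates $b$. Put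
\[
\eta=ds-p\,db .
\]
Then $\eta\wedge(d\eta)^n=\pm n!\,ds\wedge dp_1\wedge db_1\wedge\dots\wedge dp_n\wedge db_n$ has no zeros. If $e=he'$ for another frame $e'$, then $ve=(hv)e'$, so $s'=hs$, $p'\,db=h\,p\,db+s\,dh$, and
\begin{equation}\label{eq:frame}
ds'-p'\,db=h\,(ds-p\,db).
\end{equation}
Hence $\ker\eta$ is a well-defined contact structure on $J^1E$. The same formulas show that the \emph{zero section} $B_0=\{s=0,\ p=0\}$ is a well-defined closed complex submanifold, and $\eta$ vanishes on $TB_0$. So every $\mathcal{C}^1$ map into $B_0$ is isotropic.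

A map $g:M\to J^1E$ consists locally of functions $b_j,s,p_j$ on $M$, and it is isotropic exactly when
\begin{equation}\label{eq:iso}
ds=\sum_{j=1}^n p_j\,db_j\quad\text{on }M .
\end{equation}
What this equation means for $s$ depends on the map $\beta\circ g$. Take $B=\mathbb{C}$ and $E$ trivial. If $\beta\circ g$ is the inclusion of an interval of $\mathbb{R}$, then $s$ is an arbitrary function and $p=s'$; in particular $s$ may have compact support. If $\beta\circ g$ is the inclusion of an open subset of $\mathbb{C}$, then $ds=p\,db$ has no $d\bar b$ component, so $s$ is holomorphic. The counterexample places these two behaviors, in the same variable, on two parts of one manifold.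

The space $J^1E$ is not compact, but it is an open subset of a compact contact manifold when $B$ is compact.

\begin{lemma}\label{lem:projective}
If $B$ is projective, then $J^1E$ is an open subset, with the induced contact structure, of a projective contact manifold.
\end{lemma}

\begin{proof}
For a complex manifold $Y$ of dimension $n+1$, a point of $\mathbb{P}(T^*Y)$ is a hyperplane $H$ in a tangent space of $Y$. Let the contact hyperplane at this point be the preimage of $H$ under the differential of the projection $\mathbb{P}(T^*Y)\to Y$. In local coordinates $z_0,\dots,z_n$ on $Y$, the hyperplanes not containing $\partial/\partial z_0$ are the kernels of $dz_0-\sum_{j\ge1}p_j\,dz_j$, and in the coordinates $(z,p)$ the structure just defined is the kernel of the same form. Permuting the $z_j$ gives charts covering $\mathbb{P}(T^*Y)$, so the structure is contact.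

Let $Y=\mathbb{P}(E\oplus\mathcal{O})$, which contains $E$ as the open subset of points $[v:1]$. By \eqref{eq:frame} the map $(b,s,p)\mapsto\ker(ds-p\,db)\subset T_{(b,s)}E$ is well defined. It identifies $J^1E$ with the open set of hyperplanes at points of $E$ that do not contain $\partial/\partial s$, and in the charts above, with $z_0=s$, it is the identity. The projectivization of a holomorphic vector bundle over a projective manifold is projective; applied twice, this shows that $\mathbb{P}(T^*Y)$ is projective.
\end{proof}

\section{The vanishing mechanism in dimension five}\label{sec:five}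

\subsection*{Sections of $\mathcal{O}(-1)$}

Recall that $\mathcal{O}(-1)\subset\mathbb{P}^1\times\mathbb{C}^2$ is the bundle whose fiber over a line is that line. Over the affine chart $y\in\mathbb{C}$, where $y$ stands for the line through $(1,y)$, it has the holomorphic frame $e=(1,y)$; near $\infty$ we use $y'=1/y$ and $e'=(y',1)$. For a $\mathcal{C}^1$ section $u=ve$ put $\bar\partial u=v_{\bar y}\,d\bar y\otimes e$; this does not depend on the holomorphic frame. We use the Euclidean norm of $\mathbb{C}^2$ on the fibers, so $|e|^2=1+|y|^2$, and the norm $|d\bar y|=1+|y|^2$ on $(0,1)$-forms. The group $SU(2)$ acts on $\mathcal{O}(-1)$ by holomorphic bundle automorphisms, transitively on the base, and preserves both norms. For the first this is the definition of $SU(2)$. For the second, the action on the base is $y\mapsto\tilde y=(ay+b)/(\bar a-\bar by)$ with $|a|^2+|b|^2=1$, and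
\[
\frac{d\tilde y}{dy}=\frac{1}{(\bar a-\bar b y)^2},\qquad 1+|\tilde y|^2=\frac{1+|y|^2}{|\bar a-\bar b y|^2},
\]
so $|d\tilde y/dy|\,(1+|y|^2)=1+|\tilde y|^2$.

We shall meet sections that are only approximately holomorphic, so we need the vanishing of holomorphic sections in quantitative form.

\begin{lemma}\label{lem:dbar}
Every $\mathcal{C}^1$ section $u$ of $\mathcal{O}(-1)\to\mathbb{P}^1$ satisfies $\sup|u|\le 2\sup|\bar\partial u|$.
\end{lemma}

\begin{proof}
By invariance it suffices to bound $|u(0)|$. Write $u=ve$ over $\mathbb{C}$. The Cauchy--Pompeiu formula on the disc $|y|<R$ reads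
\[
v(0)=\frac{1}{2\pi i}\int_{|y|=R}\frac{v}{y}\,dy-\frac1\pi\int_{|y|<R}\frac{v_{\bar y}}{y}\,dA .
\]
Since $|u|=|v|(1+|y|^2)^{1/2}$ is bounded, $v=O(1/|y|)$ and the first term tends to $0$ as $R\to\infty$. Since $|\bar\partial u|=|v_{\bar y}|(1+|y|^2)^{3/2}$, polar coordinates give
\[
|u(0)|=|v(0)|\le 2\sup|\bar\partial u|\int_0^\infty(1+\varrho^2)^{-3/2}\,d\varrho=2\sup|\bar\partial u|,
\]
because $\varrho(1+\varrho^2)^{-1/2}$ is a primitive of the integrand.
\end{proof}

\subsection*{Isotropic maps over a real hypersurface}

Let $B=\mathbb{P}^1_y\times\mathbb{P}^1_x$, let $E$ be the pullback of $\mathcal{O}(-1)$ from the first factor, and consider isotropic maps $g:\mathbb{P}^1\times(-1,1)\to J^1E$. Suppose first that $\beta\circ g(y,t)=(y,t)$. Equation \eqref{eq:iso} reads $ds=\sigma\,dy+a\,dt$, so $s_{\bar y}=0$. For each $t$ the section $s(\cdot,t)$ is holomorphic, hence zero by Lemma~\ref{lem:dbar}, and then $\sigma=a=0$. Thus $g$ maps into $B_0$.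

A nearby isotropic map also moves in the base. After a reparametrization,
\[
\beta\circ g(y,t)=(y,w(y,t)),\qquad w=t+i\phi(y,t),
\]
with $\phi$ real and $\mathcal{C}^1$-small. The argument above used the compact curves $\mathbb{P}^1\times\{t\}$, and these are now lost. Indeed, $x$ is constant on every compact connected complex curve in $\mathbb{P}^1\times\mathbb{C}$ by the maximum principle, so the hypersurface $x=t+i\phi(y,t)$ contains such a curve only if $\phi(\cdot,t)$ is constant for some $t$. For $\phi=\epsilon/(1+|y|^2)$ there is none.

The remedy is to integrate out the variable $t$. Now \eqref{eq:iso} reads $ds=\sigma\,dy+a\,dw$, which gives $s_{\bar y}=a\,w_{\bar y}$ and $s_t=a\,w_t$. Assume that $g$ is of class $\mathcal{C}^2$. For any entire function $h$,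
\begin{align*}
&\partial_{\bar y}\big(s\,h(w)\,w_t\big)-\partial_t\big(s\,h(w)\,w_{\bar y}\big)\\
&\qquad=(s_{\bar y}w_t-s_tw_{\bar y})\,h(w)+s\,h'(w)\,(w_{\bar y}w_t-w_tw_{\bar y})+s\,h(w)\,(w_{t\bar y}-w_{\bar yt})=0 .
\end{align*}
Let $\theta(t)$ be a cutoff function. Since $s(y,t)$ lies in the fiber over $y$ for every $t$, the integral $u(y)=\int\theta\,s\,h(w)\,w_t\,dt$ is a section of $\mathcal{O}(-1)$, and integration by parts gives
\begin{equation}\label{eq:k1}
\partial_{\bar y}u=-\int\theta'(t)\,s\,h(w)\,w_{\bar y}\,dt .
\end{equation}
To show that $s(y_0,t_0)=0$ we want $h(w(y_0,t))$ to concentrate at $t=t_0$, so that $u(y_0)$ detects $s(y_0,t_0)$, and $h(w(y,t))$ to be much smaller on the support of $\theta'$ \emph{for all $y$}, so that Lemma~\ref{lem:dbar} applies. The Gaussian $h(w)=e^{-N(w_0-w)^2}$ with $w_0=w(y_0,t_0)$ does both, because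
\[
|h(w(y,t))|=\exp\Big(-N\big[(t-t_0)^2-(\phi(y,t)-\phi(y_0,t_0))^2\big]\Big).
\]
If $|t-t_0|\ge 1/4$ on the support of $\theta'$ and $|\phi|$ is small, then $\bar\partial u$ and hence $u$ are exponentially small in $N$. On the other hand $u(y_0)$ behaves like $\sqrt{\pi/N}\,s(y_0,t_0)$. The two facts are compatible only if $s(y_0,t_0)=0$. The next section carries this out in all dimensions.

\section{Rigidity}\label{sec:rigidity}

Let $n<m<2n$ and put
\[
c=m-n\ge1,\qquad k=2n-m\ge1,\qquad\text{so that } n=c+k,\quad m=2c+k .
\]
By \eqref{eq:dim}, $c$ is the least possible number of complex directions in the tangent spaces of an isotropic immersion, and $k$ is the number of remaining real directions. Let $C'=(\mathbb{P}^1)^{c-1}$ (a point if $c=1$) and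
\[
C=\mathbb{P}^1_y\times C',\qquad B=C\times(\mathbb{P}^1)^k,\qquad E=\mathrm{pr}_y^*\mathcal{O}(-1),\qquad X=J^1E .
\]
Then $\dim B=n$, and $C\times\mathbb{C}^k$ is an open subset of $B$. Let $\mathbb{B}_a=\{t\in\mathbb{R}^k:|t|<a\}$, and let $f_0:C\times\overline{\mathbb{B}}_1\to X$ be the map into $B_0$ lying over the inclusion $C\times\overline{\mathbb{B}}_1\subset C\times\mathbb{C}^k$.

\begin{proposition}\label{prop:rigid}
There is a neighborhood $\mathcal{W}$ of $f_0$ in $\mathcal{C}^1(C\times\overline{\mathbb{B}}_1,X)$ such that every isotropic $\mathcal{C}^2$ map $g\in\mathcal{W}$ sends some nonempty open subset of $C\times\mathbb{B}_1$ into $B_0$.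
\end{proposition}

For $z\in\mathbb{C}^k$ write $\langle z\rangle^2=\sum_j z_j^2$. For $a,b\in\mathbb{R}^k$ we have $\operatorname{Re}\langle a+ib\rangle^2=|a|^2-|b|^2$. Fix $\epsilon=1/16$. The limit of the Gaussian averages will be a Gaussian integral over the tilted plane $(I+iS)\mathbb{R}^k\subset\mathbb{C}^k$, and we must know that it does not vanish.

\begin{lemma}\label{lem:gauss}
If $S$ is a real $k\times k$ matrix of operator norm $\|S\|\le\epsilon$ and $A=I+iS$, then $\det A\int_{\mathbb{R}^k}e^{-\langle A\tau\rangle^2}\,d\tau=\pi^{k/2}$.
\end{lemma}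

\begin{proof}
Let $\mathcal{G}(\lambda)=\det(I+\lambda S)\int_{\mathbb{R}^k}e^{-\langle(I+\lambda S)\tau\rangle^2}d\tau$ for $|\lambda|<2$. For such $\lambda$,
\[
\operatorname{Re}\langle(I+\lambda S)\tau\rangle^2=|\tau+(\operatorname{Re}\lambda)S\tau|^2-|(\operatorname{Im}\lambda)S\tau|^2\ge\big((1-2\epsilon)^2-4\epsilon^2\big)|\tau|^2=(1-4\epsilon)|\tau|^2 ,
\]
so the integral converges uniformly and $\mathcal{G}$ is holomorphic. For real $\lambda\in(-2,2)$ the matrix $I+\lambda S$ is real and invertible, and its determinant is positive by continuity in $\lambda$. The substitution $\tau'=(I+\lambda S)\tau$ gives $\mathcal{G}(\lambda)=\pi^{k/2}$. By the identity theorem $\mathcal{G}(i)=\pi^{k/2}$.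
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
\emph{The neighborhood.} Let $\mathcal{W}$ consist of the $\mathcal{C}^1$ maps $g$ such that $\beta\circ g=(G,w)$ takes values in $C\times\mathbb{C}^k$ and, with $\Theta=(G,\operatorname{Re}w):C\times\overline{\mathbb{B}}_1\to C\times\mathbb{R}^k$,
\begin{enumerate}
\item[(a)] $\Theta$ is an injective immersion,
\item[(b)] $|\operatorname{Re}w-t|<1/4$ and $|\operatorname{Im}w|<\epsilon$ everywhere,
\item[(c)] the restriction of $d(\operatorname{Im}w)\circ(d\Theta)^{-1}$ to $0\times\mathbb{R}^k$ has norm less than $\epsilon$ everywhere.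
\end{enumerate}
For $g=f_0$ the map $\Theta$ is the inclusion and $\operatorname{Im}w=0$. Embeddings of a compact manifold with boundary form an open set in the $\mathcal{C}^1$ topology, and on this set (b) and (c) are open conditions by compactness. So $\mathcal{W}$ is a neighborhood of $f_0$. Let $g\in\mathcal{W}$ be isotropic and of class $\mathcal{C}^2$.

\emph{Normalization.} To integrate $s$ in $t$, its values must lie in one fiber of $\mathcal{O}(-1)$, so we reparametrize by $\Theta$. Source and target of $\Theta$ have the same dimension, so $\Theta$ is a $\mathcal{C}^2$ diffeomorphism of $C\times\mathbb{B}_1$ onto an open set. By (b), $\Theta$ maps $C\times\partial\mathbb{B}_1$ outside $C\times\mathbb{B}_{3/4}$ and maps $C\times\{0\}$ into it. Hence the set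
\[
\Theta(C\times\mathbb{B}_1)\cap(C\times\mathbb{B}_{3/4})=\Theta(C\times\overline{\mathbb{B}}_1)\cap(C\times\mathbb{B}_{3/4})
\]
is open, relatively closed and nonempty in the connected manifold $C\times\mathbb{B}_{3/4}$, and so equals it. It suffices to show that the isotropic $\mathcal{C}^2$ map $g\circ\Theta^{-1}$ sends $C\times\mathbb{B}_{1/8}$ into $B_0$. We rename this map $g$. On $C\times\mathbb{B}_{3/4}$ we now have
\begin{equation}\label{eq:normal}
\beta\circ g(q,t)=(q,w(q,t)),\quad w=t+i\phi(q,t),\quad |\phi|\le\epsilon,\quad \|\partial\phi/\partial t\|\le\epsilon ,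
\end{equation}
with $\phi$ real, by (b) and (c). As $\mathbb{B}_{3/4}$ is convex, $|\phi(q,t)-\phi(q,t')|\le\epsilon|t-t'|$. The value $s(q,t)$ lies in the fiber of $\mathcal{O}(-1)$ over the $y$-component of $q$. In local holomorphic coordinates $q_1,\dots,q_c$ on $C$, one for each factor and with $q_1=y$ or $y'$, and in the frame $e$ or $e'$, equation \eqref{eq:iso} becomes
\begin{equation}\label{eq:isonormal}
ds=\sum_{i=1}^c\sigma_i\,dq_i+\sum_{j=1}^k a_j\,dw_j ,
\end{equation}
where $(\sigma,a)$ are the $p$-coordinates of $g$.

\emph{The averaged sections.} Fix $q_0=(y_0,q_0')\in C$ and $t_0\in\mathbb{B}_{1/8}$, and put $w_0=w(q_0,t_0)$. From now on we restrict all functions to the slice $\mathbb{P}^1\times\{q_0'\}\times\mathbb{B}_{3/4}$ and regard them as functions of $(y,t)$. Let $\theta\in\mathcal{C}_c^\infty(\mathbb{B}_{1/2})$ with $0\le\theta\le1$ and $\theta=1$ on $\mathbb{B}_{3/8}$. For $N>0$ define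
\[
u_N(y)=\int_{\mathbb{R}^k}\theta(t)\,s(y,t)\,e^{-N\langle w_0-w(y,t)\rangle^2}\det\Big(\frac{\partial w}{\partial t}\Big)(y,t)\,dt .
\]
Since $g$ is $\mathcal{C}^2$, this is a $\mathcal{C}^1$ section of $\mathcal{O}(-1)$.

\emph{The $\bar\partial$ estimate.} Work over the chart $y\in\mathbb{C}$ in the frame $e$; over the other chart the same lines hold with $y',e'$ in place of $y,e$. Let $dt=dt_1\wedge\dots\wedge dt_k$ and consider the $\mathcal{C}^1$ form
\[
\Xi=\theta\,s\,e^{-N\langle w_0-w\rangle^2}\,dw_1\wedge\dots\wedge dw_k=\Xi_0\,dt+\sum_j\Xi_j\,d\bar y\wedge\widehat{dt_j}+dy\wedge(\cdots),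
\]
where $\widehat{dt_j}$ is $dt$ with the factor $dt_j$ omitted. Here $\Xi_0$ is the integrand of $u_N$. The coefficient of $d\bar y\wedge dt$ in $d\Xi$ is $\partial_{\bar y}\Xi_0+\sum_j(-1)^j\,\partial_{t_j}\Xi_j$. The functions $\Xi_j$ are $\mathcal{C}^1$ with compact support in $t$, so the integrals of $\partial_{t_j}\Xi_j$ over $\mathbb{R}^k$ vanish. Therefore $\partial_{\bar y}u_N$ is the $t$-integral of the coefficient of $d\bar y\wedge dt$ in $d\Xi$.

Now compute $d\Xi$ from the first expression. We have $d(dw_j)=0$ since $w$ is $\mathcal{C}^2$. The exponential is a holomorphic function of $w$, so its differential is a combination of the $dw_j$. On the slice \eqref{eq:isonormal} reads $ds=\sigma_1\,dy+\sum_ja_j\,dw_j$. All terms $dw_j$ are killed by the factor $dw_1\wedge\dots\wedge dw_k$, and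
\[
d\Xi=e^{-N\langle w_0-w\rangle^2}\big(s\,d\theta+\theta\,\sigma_1\,dy\big)\wedge dw_1\wedge\dots\wedge dw_k .
\]
A form $dy\wedge(\cdots)$ has no $d\bar y\wedge dt$ component. Let $\Delta(y,t)$ be the coefficient of $d\bar y\wedge dt$ in $s\,d\theta\wedge dw_1\wedge\dots\wedge dw_k$. It is continuous, independent of $N$, and vanishes unless $t\in\operatorname{supp}d\theta$. We obtain the analog of \eqref{eq:k1},
\[
\partial_{\bar y}u_N=\int_{\operatorname{supp}d\theta}e^{-N\langle w_0-w\rangle^2}\Delta\,dt .
\]
For $t\in\operatorname{supp}d\theta$ we have $|t-t_0|\ge\frac38-\frac18=\frac14$, hence for every $y$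
\[
\operatorname{Re}\langle w_0-w(y,t)\rangle^2=|t_0-t|^2-|\phi(y_0,t_0)-\phi(y,t)|^2\ge\tfrac1{16}-4\epsilon^2=\tfrac3{64}.
\]
The discs $|y|\le1$ and $|y'|\le1$ cover $\mathbb{P}^1$, and on each of them $\Delta$ is bounded. So $\sup|\bar\partial u_N|\le Ke^{-3N/64}$ with $K$ independent of $N$, and Lemma~\ref{lem:dbar} gives
\begin{equation}\label{eq:small}
|u_N(y_0)|\le 2Ke^{-3N/64}.
\end{equation}

\emph{Concentration.} At $y=y_0$ the Lipschitz bound on $\phi$ gives $\operatorname{Re}\langle w_0-w(y_0,t)\rangle^2\ge(1-\epsilon^2)|t-t_0|^2$. Substitute $t=t_0+\tau/\sqrt N$ in $u_N(y_0)$. The integrand of $N^{k/2}u_N(y_0)$ is bounded by a constant times $e^{-(1-\epsilon^2)|\tau|^2}$, and $\sqrt N\,\big(w(y_0,t_0+\tau/\sqrt N)-w_0\big)\to A\tau$ with $A=\frac{\partial w}{\partial t}(y_0,t_0)=I+i\frac{\partial\phi}{\partial t}(y_0,t_0)$. By dominated convergence, $\theta(t_0)=1$ and Lemma~\ref{lem:gauss},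
\[
N^{k/2}u_N(y_0)\longrightarrow s(y_0,t_0)\,\det A\int_{\mathbb{R}^k}e^{-\langle A\tau\rangle^2}d\tau=\pi^{k/2}s(y_0,t_0).
\]
By \eqref{eq:small} the left side tends to $0$. Since $q_0$ and $t_0$ were arbitrary, $s=0$ on $C\times\mathbb{B}_{1/8}$.

\emph{Vanishing of the derivative coordinates.} By \eqref{eq:isonormal}, $\sum_i\sigma_i\,dq_i+\sum_ja_j\,dw_j=0$ on $C\times\mathbb{B}_{1/8}$. The forms $dq_i,d\bar q_i,dt_j$ are a basis of the complexified cotangent space. The $dt$-components of the equation say that the row vector $a$ times $I+i\,\partial\phi/\partial t$ is zero, and this matrix is invertible since $\|\partial\phi/\partial t\|<1$. So $a=0$, and then $\sigma=0$. Thus $g$ maps $C\times\mathbb{B}_{1/8}$ into $B_0$.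
\end{proof}

\begin{remark}\label{rem:hyp}
The negativity of $E$ and the compactness of $\mathbb{P}^1_y$ enter through Lemma~\ref{lem:dbar}, and both are needed. If $E$ is trivial, or if $\mathbb{P}^1_y$ is replaced by a bounded disc and $s$ is computed in the frame $e$, then the map over the inclusion with $s$ a small nonzero constant and $p=0$ is isotropic, close to $f_0$, and misses $B_0$. The dimensions enter as follows. Since $n=c+k$, every coordinate of $B$ is one of the $q_i$ or $w_j$, and $c\ge1$, which is the condition $m>n$, provides the factor $\mathbb{P}^1_y$. If $B$ had a further coordinate $z$, then \eqref{eq:isonormal} would contain a term $a'\,dz$ that is not killed by $dw_1\wedge\dots\wedge dw_k$, and the computation of $d\Xi$ would break down.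
\end{remark}

\section{The example}\label{sec:example}

We keep the notation of Section~\ref{sec:rigidity} and write $B=\mathbb{P}^1_y\times C'\times\mathbb{P}^1_x\times(\mathbb{P}^1)^{k-1}$, which is possible because $k\ge1$. With $\mathbb{RP}^1=\mathbb{R}\cup\{\infty\}\subset\mathbb{P}^1$, let
\[
M_1=\mathbb{RP}^1_y\times C'\times\mathbb{P}^1_x\times(\mathbb{RP}^1)^{k-1},\qquad
M_2=\mathbb{P}^1_y\times C'\times\mathbb{RP}^1_x\times(\mathbb{RP}^1)^{k-1}.
\]
Both are compact connected submanifolds of $B$ of real dimension $2c+k=m\ge3$. The manifold $M_2=C\times(\mathbb{RP}^1)^k$ contains the rigid piece $C\times\overline{\mathbb{B}}_1$, on which $|x|\le1$. On $M_1$ the variable $y$ is real, so $s$ may be a bump function of $y$. Analytic continuation has to travel from one to the other, so we join them by an immersed tube, placed in the region $|x|>1$, $|y|>1$, where it disturbs neither the rigid piece nor the bump.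

\subsection*{The connected sum}

Both $M_1$ and $M_2$ are hypersurfaces in $Z=\mathbb{P}^1_y\times C'\times\mathbb{P}^1_x\times(\mathbb{RP}^1)^{k-1}\subset B$, which has real dimension $m+1$. Use the coordinates $x'=1/x$, $y'=1/y$ and affine coordinates on the other factors. They identify an open subset of $Z$ with $\mathbb{R}^{m+1}$, with coordinates $a=\operatorname{Im}x'$, $b=\operatorname{Im}y'$ and $v'\in\mathbb{R}^{m-1}$, where $v'$ collects $\operatorname{Re}x'$, $\operatorname{Re}y'$ and the remaining real coordinates. In this chart $M_1=\{b=0\}$ and $M_2=\{a=0\}$. Polar coordinates in the $(a,b)$-plane turn the two hyperplanes into parallel discs: for $v=(v_1,v')\in\mathbb{R}^m$ with $|v|<\frac14$ and $-\frac\pi4<\vartheta<\frac{3\pi}4$ put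
\[
\Psi(\vartheta,v)=\big((\tfrac12+v_1)\cos\vartheta,\ (\tfrac12+v_1)\sin\vartheta,\ v'\big).
\]
This is a diffeomorphism onto an open subset of $Z$, with $\Psi^{-1}(M_1)=\{\vartheta=0\}$ and $\Psi^{-1}(M_2)=\{\vartheta=\frac\pi2\}$. On its image $|x'|\le|a|+|\operatorname{Re}x'|\le\frac12+|v_1|+|v'|<1$, and the same bound holds for $|y'|$. So the image lies in $\{|x|>1,\ |y|>1\}$.

Remove the closed discs $D_1=\Psi(\{0\}\times\{|v|\le\frac18\})$ and $D_2=\Psi(\{\frac\pi2\}\times\{|v|\le\frac18\})$, and put $M_i^\circ=M_i\setminus D_i$. Choose smooth functions $\gamma_1,\gamma_2$ on $(-2,2)$ such that $\gamma_1=0$ on $(-2,-1]$, $\gamma_1'>0$ on $(-1,1)$, $\gamma_1=\frac\pi2$ on $[1,2)$, while $0<\gamma_2<\frac14$ and $\gamma_2(\sigma)=|\sigma|/8$ for $|\sigma|\ge\frac12$. Then $(\gamma_1',\gamma_2')\ne0$ everywhere and $\gamma_2>0$, so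
\[
\iota_0:(-2,2)\times S^{m-1}\to Z,\qquad \iota_0(\sigma,u)=\Psi\big(\gamma_1(\sigma),\gamma_2(\sigma)u\big),
\]
is an immersion. It maps $\{\sigma<-1\}$ diffeomorphically onto the annulus $\frac18<|v|<\frac14$ in $M_1^\circ$, and $\{\sigma>1\}$ onto the corresponding annulus in $M_2^\circ$. Let $M$ be obtained from the disjoint union of $M_1^\circ$, $M_2^\circ$ and the cylinder by these two identifications (Figure~\ref{fig:tube}). This is a connected sum of $M_1$ and $M_2$. It is compact, and it is connected because a connected manifold of dimension at least $2$ stays connected when a closed coordinate ball is removed. The inclusions $M_i^\circ\subset B$ and $\iota_0$ fit together to an immersion $\iota:M\to B$. It is not injective, since $M_1$ and $M_2$ intersect in $B$, but this plays no role.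

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (-1,0) -- (0:1.5) .. controls (0:1.8) and (5:1.8) .. (12:1.8) arc (12:78:1.8) .. controls (85:1.8) and (90:1.8) .. (90:1.5) -- (0,-1);
\draw[thick] (3.7,0) -- (0:2.7) .. controls (0:2.4) and (5:2.4) .. (12:2.4) arc (12:78:2.4) .. controls (85:2.4) and (90:2.4) .. (90:2.7) -- (0,3.5);
\draw[dotted] (0:1.5) -- (0:2.7);
\draw[dotted] (90:1.5) -- (90:2.7);
\node[below] at (2.1,0) {$D_1$};
\node[left] at (0,2.1) {$D_2$};
\node[right] at (3.7,0) {$M_1=\{b=0\}$};
\node[right] at (0,3.4) {$M_2=\{a=0\}$};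
\end{tikzpicture}
\caption{The immersed connected sum of the hypersurfaces $M_1$ and $M_2$, in the slice $v'=0$ with coordinates $a=\operatorname{Im}(1/x)$ (horizontal) and $b=\operatorname{Im}(1/y)$ (vertical). The discs $D_1\subset M_1$ and $D_2\subset M_2$ (dotted) are removed and replaced by a tube around a quarter circle, which appears in the slice as two arcs.}
\label{fig:tube}
\end{figure}

\subsection*{The isotropic immersion}

Let $\chi\in\mathcal{C}_c^\infty((-1,1))$ be real with $\chi(0)=1$, and let $\Sigma=\{y\in\operatorname{supp}\chi\}\subset M_1$, a compact subset of $M_1^\circ$. On the open set $M_1^\circ\cap\{y\ne\infty\}$, where $y$ is a real function, let $f$ be the map over $\iota$ given in the frame $e$ by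
\[
s=\chi(y),\qquad p\,db=\chi'(y)\,dy .
\]
On $M\setminus\Sigma$ let $f$ be the map into $B_0$ over $\iota$. The definitions agree on the overlap, where $\chi(y)=\chi'(y)=0$, so $f:M\to X$ is smooth. It is an immersion because $\beta\circ f=\iota$ is. It is isotropic, since $f^*\eta=\chi'(y)\,dy-\chi'(y)\,dy=0$ on the first set and $f$ maps the second into $B_0$. On $C\times\overline{\mathbb{B}}_1\subset M_2^\circ\subset M$ it equals the map $f_0$ of Proposition~\ref{prop:rigid}. At a point $x_*\in M_1^\circ$ with $y=0$ we have $s=1$, so $f(x_*)\notin B_0$.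

In the smallest case $n=2$, $m=3$ we have $B=\mathbb{P}^1\times\mathbb{P}^1$ as in Section~\ref{sec:five}, and $M$ is a connected sum of two copies of $S^2\times S^1$.

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Let $\mathcal{U}$ be the set of $g\in\mathcal{C}^1(M,X)$ with $g|_{C\times\overline{\mathbb{B}}_1}\in\mathcal{W}$ and $g(x_*)\notin B_0$. Since $B_0$ is closed, $\mathcal{U}$ is a $\mathcal{C}^1$-neighborhood of $f$. Suppose that $g\in\mathcal{U}$ is isotropic and real analytic for a compatible real analytic structure; in particular $g$ is smooth. Let $O$ be the interior of $g^{-1}(B_0)$. It is nonempty by Proposition~\ref{prop:rigid}. It is also closed. Indeed, let $x\in\overline O$. Then $g(x)\in B_0$. The local coordinates $s,p_1,\dots,p_n$ near $g(x)$, composed with $g$, are real analytic on a connected neighborhood of $x$ and vanish on its intersection with $O$, a nonempty open set. So they vanish identically and $x\in O$. Since $M$ is connected, $O=M$, which contradicts $g(x_*)\notin B_0$.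

For the projective version let $\overline X\supset J^1E$ be as in Lemma~\ref{lem:projective}. Since $M$ is compact and $J^1E$ is open, the maps $M\to\overline X$ with image in $J^1E$ form a $\mathcal{C}^0$-open set. Hence $\mathcal{U}$ is also a neighborhood of $f$ in $\mathcal{C}^1(M,\overline X)$.
\end{proof}

\begin{remark}
The tube is essential: on the disjoint union of $M_1$ and $M_2$, with the product analytic structures, the same formulas define an isotropic immersion that can be approximated. On $M_2$ it is the zero section over the inclusion, which is real analytic. On $M_1$, note that $e/(y+i)$ is a holomorphic frame of $\mathcal{O}(-1)$ over $\mathbb{P}^1\setminus\{-i\}$. Approximate the function $(y+i)\chi(y)$ on the circle $\mathbb{RP}^1$ in $\mathcal{C}^{r+1}$ by Laurent polynomials in $(y-i)/(y+i)$. This yields holomorphic sections of $E$ near $M_1$ whose $1$-jets along $M_1$ are real analytic isotropic maps converging in $\mathcal{C}^r$.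
\end{remark}

\section{Immersions with complex tangent spaces}\label{sec:complex}

By the Grauert--Morrey theorem, every compact real analytic manifold is analytically diffeomorphic to a real analytic submanifold of some $\mathbb{R}^Q$. For such a submanifold $M$, the map $(x,v)\mapsto x+v$ from the normal bundle to $\mathbb{R}^Q$ is a real analytic diffeomorphism near the zero section. Composing its inverse with the bundle projection gives a real analytic retraction $\varpi$ of a neighborhood of $M$ in $\mathbb{R}^Q$ onto $M$.

\begin{lemma}\label{lem:analytic}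
Let $M$ be a compact real analytic manifold and $M'$ a real analytic submanifold of some $\mathbb{R}^{Q'}$. Every smooth map $\varphi_0:M\to M'$ is a $\mathcal{C}^r$-limit of real analytic maps, for every finite $r$.
\end{lemma}

\begin{proof}
Let $M\subset\mathbb{R}^Q$, extend $\varphi_0$ to a smooth map $\mathbb{R}^Q\to\mathbb{R}^{Q'}$, and approximate it in $\mathcal{C}^r$ on a ball containing $M$ by polynomial maps (Weierstrass). Restrict these to $M$ and compose with the real analytic retraction onto $M'$ constructed as above, which is defined near the compact set $\varphi_0(M)$.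
\end{proof}

In case (ii) the image of $f$ is already analytic, and only the parametrization has to be corrected.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
Fix $x\in M$ and holomorphic coordinates $(z',z'')$ on $X$ near $f(x)$ in which the complex subspace $df_x(T_xM)$ is $\{z''=0\}$. Then $z'\circ f$ is a smooth chart near $x$, and in it $f$ has the form $z'\mapsto(z',\varphi(z'))$. The tangent spaces $\{(v,d\varphi(v))\}$ are complex, so $d\varphi(iv)=i\,d\varphi(v)$ and $\varphi$ is holomorphic. A transition map between two such charts is the composition of $z'\mapsto(z',\varphi(z'))$, a holomorphic coordinate change on $X$ and a linear projection, so it is holomorphic. Thus the smooth manifold $M$ has a complex structure for which $f$ is holomorphic. Let $M'$ be $M$ with the underlying real analytic structure, so that $f:M'\to X$ is real analytic. This structure may differ from the given one. By the Grauert--Morrey theorem and Lemma~\ref{lem:analytic}, the smooth map $\mathrm{id}:M\to M'$ is a $\mathcal{C}^r$-limit of real analytic maps $\varphi_j:M\to M'$. The maps $f\circ\varphi_j$ are real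 analytic, they are isotropic by the chain rule, and they converge to $f$ in $\mathcal{C}^r$. Taking $r\ge1$, they are immersions for large $j$.
\end{proof}

\section{Totally real immersions}\label{sec:real}

Let $f$ be totally real. Equivalently, the complex linear extension $df_x:T_xM\otimes\mathbb{C}\to T_{f(x)}X$ is injective for all $x$: a relation $df_x(v)+i\,df_x(v')=0$ with $v,v'$ real exhibits $df_x(v)$ as an element of $V_x\cap iV_x$, and conversely. Fix $r\ge1$ and put $J=r+1$.

\subsection{A model computation and the plan}\label{ss:model}

Let $X=\mathbb{C}^3$, $\eta=dz+x\,dy$, and let $F=(x,y,z)$ be a holomorphic curve in the variable $\zeta$ with $y'\ne0$ and small error $F^*\eta=\rho_0\,d\zeta$, where $\rho_0=z'+xy'$. The curve $(x-\rho_0/y',\,y,\,z)$ is isotropic and close to $F$. Unlike the correction in Example~\ref{ex:curves}, this one involves no integration over the curve, and it can be given an invariant form. Thicken $F$ to the local biholomorphism $\hat F(\zeta,t)=(x+t_1,y,z+t_2)$, whose Jacobian determinant is $\pm y'$. Then $\hat F^*\eta=dt_2+(t_1y'+\rho_0)\,d\zeta$. The forms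
\[
\eta_\tau=dt_2+(t_1y'+\tau\rho_0)\,d\zeta,\qquad \tau\in[0,1],
\]
are contact, with $d\eta_\tau=y'\,dt_1\wedge d\zeta$. They join $\eta_1=\hat F^*\eta$ to a form $\eta_0$ for which the curve $t=0$ is isotropic. Denote by a dot the derivative in $\tau$. The field $Y=-(\rho_0/y')\,\partial/\partial t_1$ lies in $\ker\eta_\tau$ and satisfies $\iota_Yd\eta_\tau+\dot\eta_\tau=0$, so its flow $\Phi_\tau$ satisfies $\frac{d}{d\tau}\Phi_\tau^*\eta_\tau=0$ and $\Phi_1^*\eta_1=\eta_0$. The image of $t=0$ under $\hat F\circ\Phi_1$ is the corrected curve. This is Gray's argument.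

In general we first approximate $f$ by a holomorphic map $F_\delta$ on a complex tube around $M$. To control $F_\delta$ we let the width $\delta$ of the tube shrink as the approximation improves. The flow must not leave the tube, and Cauchy estimates on the tube lose a factor $\delta^{-r}$. Both constraints are met if $F_\delta^*\eta=O(\delta^J)$ on the whole tube, and this is what we arrange. Then we thicken $F_\delta$, which is the only place where total reality is used, and apply Gray's argument.

We call a complex manifold \emph{Stein} if it is biholomorphic to a closed complex submanifold of some $\mathbb{C}^\ell$; by the embedding theorem for Stein manifolds this agrees with the usual definition. A smooth real function $\psi$ is \emph{strictly plurisubharmonic} if its Levi form $\sum\psi_{z_j\bar z_l}v_j\bar v_l$ is positive for $v\ne0$; the Levi form equals $\frac14\big(\operatorname{Hess}\psi(v,v)+\operatorname{Hess}\psi(iv,iv)\big)$, with the real Hessian taken in holomorphic coordinates. We use the following standard facts.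
\begin{enumerate}
\item[(S1)] (Grauert) A complex manifold with a smooth strictly plurisubharmonic exhaustion function is Stein.
\item[(S2)] (Docquier--Grauert) A closed complex submanifold of $\mathbb{C}^\ell$ is a holomorphic retract of an open neighborhood.
\item[(S3)] (Cartan's Theorems A and B) For a holomorphic vector bundle over a Stein manifold, the global holomorphic sections span every fiber, and the first cohomology of the sheaf of holomorphic sections vanishes.
\end{enumerate}

\subsection{The complexification and a Stein neighborhood of the graph}\label{ss:stein}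

Let $M\subset\mathbb{R}^Q$ and $\varpi$ be as in Section~\ref{sec:complex}. Extend $\varpi$ holomorphically to a neighborhood of $M$ in $\mathbb{C}^Q$ and let $M^c$ be the set of fixed points of the extension. Near a point of $M$, after a permutation of coordinates, $M$ is a graph $x''=\varphi(x')$ with $x'\in\mathbb{R}^m$ and $\varphi$ real analytic. The identities $\varpi''=\varphi(\varpi')$ and $\varpi(x',\varphi(x'))=(x',\varphi(x'))$ persist for complex arguments. By the first, $M^c$ is locally contained in the holomorphic graph $z''=\varphi(z')$; by the second, it contains it. So, in a smaller neighborhood of $M$, the set $M^c$ is a complex submanifold of dimension $m$ with $M^c\cap\mathbb{R}^Q=M$. Put $T_\delta=\{\zeta\in M^c:\operatorname{dist}(\zeta,M)<\delta\}$, with the Euclidean distance of $\mathbb{C}^Q$.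

Choose finitely many open sets $U_a\subset M^c$, each a graph as above over a ball in $\mathbb{C}^m$ with real center, such that $\varphi$ is holomorphic near the closed ball, the graphs $U_a'$ over the concentric balls of half the radius cover $M$, and $f(\overline{U_a}\cap M)$ lies in an open set $V_a\subset X$ with holomorphic coordinates and a holomorphic frame $e_a$ of $L$, both defined near the compact set $\overline{V_a}$. We write $z$ for the coordinate $z'$ on $U_a$. There is $\Lambda\ge1$ such that $|\zeta_1-\zeta_2|\le\Lambda|z(\zeta_1)-z(\zeta_2)|$ on each $U_a$. For $\zeta\in U_a$ let $\zeta_{\mathbb{R}}\in U_a\cap M$ be the point with coordinate $\operatorname{Re}z(\zeta)$. Since $|\operatorname{Im}z(\zeta)|\le\operatorname{dist}(\zeta,\mathbb{R}^Q)\le\operatorname{dist}(\zeta,M)$, we have: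
\begin{equation}\label{eq:segment}
\begin{aligned}
&\text{for $\zeta\in U_a\cap T_\delta$, the coordinate segment from $\zeta_{\mathbb{R}}$ to $\zeta$}\\
&\text{has length less than $\delta$ and lies in $U_a\cap T_{\Lambda\delta}$.}
\end{aligned}
\end{equation}
Below, $\delta$ is small enough that $T_{\Lambda\delta}\subset\bigcup_aU_a'$. Derivatives are measured in these charts and frames, $\mathsf{K}$ denotes constants independent of $\delta$ that may change from line to line, and a family depending on $\delta$ is \emph{uniformly bounded} if each partial derivative, of any fixed order, is bounded independently of $\delta$.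

To approximate by convolution we need a linear target. The set $f(M)$ may have self-intersections, so we work with the graph $\Gamma=\{(x,f(x)):x\in M\}\subset M^c\times X$, a compact embedded submanifold. It is totally real whatever $f$ is, because the first component of a tangent vector lies in $T_xM$ and $T_xM\cap iT_xM=0$. Let $\psi$ be the squared distance from $\Gamma$ for a Hermitian metric on $M^c\times X$. It is smooth near $\Gamma$. At points of $\Gamma$ we have $d\psi=0$, so the Hessian does not depend on the coordinates, and $\operatorname{Hess}\psi(v,v)=2|v^\perp|^2$, where $v^\perp$ is the component normal to $\Gamma$. For $v\ne0$ the vectors $v$ and $iv$ are not both tangent to $\Gamma$, so the Levi form is positive. Hence $\psi$ is strictly plurisubharmonic near $\Gamma$. For small $\epsilon_0>0$ the set $\Omega=\{\psi<\epsilon_0\}$ is relatively compact in this neighborhood, and $-\log(\epsilon_0-\psi)$ is an exhaustion of $\Omega$ whose Levi form at $v$ is that of $\psi$ divided by $\epsilon_0-\psi$, plus $|\partial\psi(v)|^2/(\epsilon_0-\psi)^2$. By (S1), $\Omega$ is Stein. We identify it with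 a closed complex submanifold of $\mathbb{C}^\ell$ and let $R:\mathcal{V}\to\Omega$ be a holomorphic retraction as in (S2).

\subsection{Almost isotropic maps on thin tubes}\label{ss:tubes}

\begin{lemma}\label{lem:tube}
For small $\delta$ there are holomorphic maps $H_\delta:T_{\Lambda\delta}\to\Omega$ such that, with $F_\delta=\mathrm{pr}_X\circ H_\delta$ and $\rho_\delta=F_\delta^*\eta$:
\begin{enumerate}
\item[(a)] $|H_\delta(\zeta)-(\zeta_{\mathbb{R}},f(\zeta_{\mathbb{R}}))|\le\mathsf{K}\delta$ for $\zeta\in U_a\cap T_{\Lambda\delta}$, and $H_\delta$, $F_\delta$ are uniformly bounded;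
\item[(b)] $H_\delta|_M-(\mathrm{id},f)$ and $F_\delta|_M-f$ are $O(\delta^J)$ together with each derivative along $M$;
\item[(c)] the coefficients of $\rho_\delta$ and each of their derivatives are $O(\delta^J)$ on $T_\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Extend $(\mathrm{id},f):M\to\Omega\subset\mathbb{C}^\ell$ to $h\in\mathcal{C}_c^\infty(\mathbb{R}^Q,\mathbb{C}^\ell)$. Convolution with a Gaussian of width $\delta$ produces an entire map, but its second moments do not vanish, so Taylor's formula gives only an error $O(\delta^2)$. We correct the kernel by a polynomial factor. The Gram matrix of the monomials of degree less than $J$ in $L^2(\mathbb{R}^Q,e^{-|x|^2}dx)$ is invertible. Hence there is a polynomial $\mathsf{p}$ of degree less than $J$ such that the entire function $\mu(z)=\mathsf{p}(z)\,e^{-\sum z_j^2}$ satisfies $\int_{\mathbb{R}^Q}\mu=1$ and $\int_{\mathbb{R}^Q} x^\alpha\mu=0$ for $1\le|\alpha|<J$. Put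
\[
h_\delta(z)=\delta^{-Q}\int_{\mathbb{R}^Q}h(u)\,\mu\Big(\frac{z-u}{\delta}\Big)\,du,\qquad z\in\mathbb{C}^Q ,
\]
an entire map. Integration by parts shows that $\partial_z^\alpha h_\delta$ is given by the same formula with $\partial^\alpha h$ in place of $h$. Substituting $u=x-\delta v$ for $z=x+iy$,
\[
\partial^\alpha h_\delta(x+iy)=\int_{\mathbb{R}^Q}\partial^\alpha h(x-\delta v)\,\mu(v+iy/\delta)\,dv .
\]
Since $|\mu(v+iy')|=|\mathsf{p}(v+iy')|\,e^{-|v|^2+|y'|^2}$, the integral $\int|\mu(v+iy')|\,dv$ is bounded for $|y'|\le\Lambda$. So all derivatives of $h_\delta$ are bounded on $\{|\operatorname{Im}z|\le\Lambda\delta\}$ independently of $\delta$. For $y=0$, expand $\partial^\alpha h(x-\delta v)$ by Taylor's formula with remainder at most $\mathsf{K}_\alpha\delta^J|v|^J$. The moment conditions leave only the constant term and the remainder, so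
\begin{equation}\label{eq:moment}
|\partial^\alpha(h_\delta-h)|\le\mathsf{K}_\alpha\delta^J\quad\text{on }\mathbb{R}^Q .
\end{equation}

Let $\zeta\in U_a\cap T_{\Lambda\delta}\subset\mathbb{C}^Q$. Then $|\operatorname{Im}\zeta|<\Lambda\delta$, and $|\operatorname{Re}\zeta-\zeta_{\mathbb{R}}|\le|\zeta-\zeta_{\mathbb{R}}|<\Lambda^2\delta$. Therefore
\[
|h_\delta(\zeta)-h(\zeta_{\mathbb{R}})|\le|h_\delta(\zeta)-h_\delta(\operatorname{Re}\zeta)|+|h_\delta(\operatorname{Re}\zeta)-h(\operatorname{Re}\zeta)|+|h(\operatorname{Re}\zeta)-h(\zeta_{\mathbb{R}})|\le\mathsf{K}\delta .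
\]
For small $\delta$ the set $h_\delta(T_{\Lambda\delta})$ lies in a fixed compact neighborhood of $\Gamma$ in $\mathcal{V}$, near which all derivatives of $R$ are bounded. Put $H_\delta=R\circ h_\delta$. Since $R\circ h=h$ on $M$, statement (a) follows from the last inequality and the chain rule, and (b) follows from \eqref{eq:moment}. By (a), $F_\delta(U_a\cap T_{\Lambda\delta})\subset V_a$ for small $\delta$.

For (c), write $\rho_\delta=\sum_j\rho_{\delta,j}\,dz_j$ on $U_a\cap T_{\Lambda\delta}$ in the frame $e_a$. The functions $\rho_{\delta,j}$ are holomorphic and uniformly bounded by (a). At real points $\rho_{\delta,j}=\eta(\partial F_\delta/\partial x_j)$, and the same expression for $f$ vanishes because $f$ is isotropic. By (b), $\rho_{\delta,j}$ and its derivatives in $x$ are $O(\delta^J)$ on $M$. For a holomorphic function $\partial_z^\alpha=\partial_x^\alpha$, so all complex derivatives are $O(\delta^J)$ on $M$. For $\zeta\in U_a\cap T_\delta$, expand $\partial^\alpha\rho_{\delta,j}$ at $\zeta_{\mathbb{R}}$ along the segment \eqref{eq:segment} to order $J$. The Taylor coefficients are $O(\delta^J)$,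 and the remainder is $O(\delta^J)$ because the segment has length less than $\delta$ and the derivatives are bounded along it.
\end{proof}

\subsection{Thickening}\label{ss:thick}

Gray's argument takes place on a manifold of dimension $2n+1$. We build a vector bundle $\mathcal{N}$ of rank $d=2n+1-m$ over a fixed tube, independent of $\delta$, and extend $F_\delta$ to a local biholomorphism on it. In the model the directions $\partial/\partial x$, $\partial/\partial z$ came from the linear structure; here they come from flows of vector fields on $\Omega$.

\emph{The directions.} By (S3) and compactness there are holomorphic sections $v_1,\dots,v_\nu$ over $\Omega$ of $\mathrm{pr}_X^*TX\subset T\Omega$ that span this bundle at every point of $\Gamma$. Let $\mathcal{S}(\omega,t)$ be the composition of their flows for complex times $t_1,\dots,t_\nu$, applied to $\omega$. It is holomorphic for $\omega$ in a neighborhood of $\Gamma$ and $|t|<\varrho_0$, with $\mathcal{S}(\omega,0)=\omega$ and $\partial\mathcal{S}/\partial t_j(\omega,0)=v_j(\omega)$. Put $\mathcal{E}=\mathrm{pr}_X\circ\mathcal{S}$.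

\emph{The bundle.} There are too many parameters $t_j$. For $x\in M$ let $A_x\subset\mathbb{C}^\nu$ be the kernel of the surjection
\[
\mathbb{C}^\nu\to T_{f(x)}X/df_x(T_xM\otimes\mathbb{C}),\qquad t\mapsto\sum_jt_jv_j(x,f(x)).
\]
By total reality the target has dimension $d$ for every $x$, so $A$ is a smooth subbundle of corank $d$. We need a holomorphic complement. Let $P(x)$ be the orthogonal projection onto $A_x^\perp$. By the Weierstrass theorem there is a matrix-valued polynomial $\tilde P$ on $\mathbb{C}^Q$ with $\|\tilde P-P\|<\frac1{10}$ on $M$. For small $\delta_0$, every $\zeta\in\overline{T_{\delta_0}}$ satisfies $\|\tilde P(\zeta)-P(x)\|<\frac15$ for some $x\in M$, and for $\zeta\in M$ we take $x=\zeta$. On the circle $|\lambda-1|=\frac12$ we have $\|(\lambda-P(x))^{-1}\|\le2$, since $P(x)$ is Hermitian with eigenvalues in $\{0,1\}$. By the Neumann series, $\|(\lambda-\tilde P(\zeta))^{-1}\|\le2/(1-\frac25)<4$. The Riesz projection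
\[
\Pi(\zeta)=\frac1{2\pi i}\oint_{|\lambda-1|=1/2}(\lambda-\tilde P(\zeta))^{-1}\,d\lambda
\]
is holomorphic near $\overline{T_{\delta_0}}$ and satisfies $\Pi^2=\Pi$. The same integral for $P(x)$ gives $P(x)$, so the resolvent identity yields $\|\Pi(\zeta)-P(x)\|\le\frac12\cdot4\cdot\frac15\cdot2<1$. If $t\ne0$ lay in $\operatorname{im}\Pi(\zeta)\cap A_x$ or in $\ker\Pi(\zeta)\cap A_x^\perp$, then $|t|=|(\Pi(\zeta)-P(x))t|<|t|$. So both intersections are zero, and $\Pi(\zeta)$ has rank exactly $d$. The image of $\Pi$ is a holomorphic subbundle $\mathcal{N}\subset T_{\delta_0}\times\mathbb{C}^\nu$ of rank $d$ with $\mathcal{N}_x\oplus A_x=\mathbb{C}^\nu$ for $x\in M$. Replacing the balls defining the $U_a$ by finitely many smaller ones with real centers, we may assume that $U_a\subset T_{\delta_0}$ and that $\mathcal{N}$ has a holomorphic frame near $\overline{U_a}$; the constant $\Lambda$ still works. This gives fixed charts on $\mathcal{N}$.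

\emph{The map.} Let $\mathcal{N}_{\delta,\varrho}=\{(\zeta,t)\in\mathcal{N}:\zeta\in T_\delta,\ |t|<\varrho\}$ and
\[
\hat F_\delta:\mathcal{N}_{\Lambda\delta,\varrho_0}\to X,\qquad \hat F_\delta(\zeta,t)=\mathcal{E}(H_\delta(\zeta),t).
\]
Then $\hat F_\delta(\zeta,0)=F_\delta(\zeta)$. After decreasing $\varrho_0$, Lemma~\ref{lem:tube}(a) shows that $\hat F_\delta$ maps the part over $U_a$ into $V_a$ and is uniformly bounded. At a point $(x,0)$ with $x\in M$ the tangent space of $\mathcal{N}$ is $(T_xM\otimes\mathbb{C})\oplus\mathcal{N}_x$, and the differential is $(v,t)\mapsto dF_\delta(v)+\sum_jt_jv_j(H_\delta(x))$. By Lemma~\ref{lem:tube}(b) it converges, uniformly in $x$, to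
\[
(v,t)\mapsto df_x(v)+\sum_jt_jv_j(x,f(x)).
\]
If $(v,t)$ is in the kernel of this map, then $t\in A_x\cap\mathcal{N}_x=0$, and then $v=0$ by total reality. Both spaces have dimension $m+d=2n+1$, so the map is an isomorphism, with inverse bounded uniformly in $x$ by compactness. A point $(\zeta,t)\in\mathcal{N}_{\delta,\varrho}$ over $U_a$ is joined to $(\zeta_{\mathbb{R}},0)$ by a coordinate segment of length at most $\mathsf{K}(\delta+\varrho)$, which by \eqref{eq:segment} stays in $\mathcal{N}_{\Lambda\delta,\mathsf{K}\varrho}$. The second derivatives of $\hat F_\delta$ are bounded there if $\mathsf{K}\varrho<\varrho_0$. Hence we can fix $\varrho>0$ such that, for all small $\delta$, the map $\hat F_\delta$ is a local biholomorphism on $\mathcal{N}_{\delta,\varrho}$ with $(d\hat F_\delta)^{-1}$ bounded independently of $\delta$.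

\emph{The error form.} Let $\hat L=\hat F_\delta^*L$ and $\hat\eta=\hat F_\delta^*\eta$. As in the model we want to pull $\rho_\delta$ back along the bundle projection $\mathrm{pr}:\mathcal{N}\to T_{\delta_0}$. But at $(\zeta,t)$ this pullback takes values in $L_{F_\delta(\zeta)}$, while $\hat\eta$ takes values in $L_{\hat F_\delta(\zeta,t)}$. Identifying the two by the frames $e_a$ is not consistent on overlaps, because the transition functions of $L$ take different values at the two points. We use parallel transport instead.

The line bundle $\mathrm{pr}_X^*L$ on $\Omega$ has a holomorphic connection. Indeed, for local frames related by $e_j=g_{ij}e_i$, the forms $dg_{ij}/g_{ij}$ are a \v{C}ech cocycle of holomorphic $1$-forms representing the Atiyah class. By (S3), after a refinement of the cover, $dg_{ij}/g_{ij}=\theta_j-\theta_i$, and then $\nabla(ue_i)=(du+u\theta_i)e_i$ is well defined. Let $\theta_a$ be the holomorphic connection form in the frame $e_a$ over $\Omega\cap\mathrm{pr}_X^{-1}(V_a)$. Parallel transport along the path $s\mapsto\mathcal{S}(\omega,st)$, $0\le s\le1$, is an isomorphism $\kappa_{\omega,t}:L_{\mathrm{pr}_X\omega}\to L_{\mathcal{E}(\omega,t)}$,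 independent of frames. When the path stays over $V_a$, it is multiplication by
\[
\exp\Big(-\int_0^1\theta_a\Big(\sum_jt_j\frac{\partial\mathcal{S}}{\partial t_j}(\omega,st)\Big)\,ds\Big),
\]
which is holomorphic in $(\omega,t)$ and equals $1$ for $t=0$. Define an $\hat L$-valued holomorphic $1$-form on $\mathcal{N}_{\delta,\varrho}$ by
\[
\tilde\rho_{(\zeta,t)}=\kappa_{H_\delta(\zeta),t}\circ(\rho_\delta)_\zeta\circ d\,\mathrm{pr}.
\]
The factor $\kappa_{H_\delta(\zeta),t}$ is uniformly bounded, so by Lemma~\ref{lem:tube}(c) the coefficients of $\tilde\rho$ and their first derivatives are $O(\delta^J)$. Let $o:T_\delta\to\mathcal{N}_{\delta,\varrho}$ be the zero section. From $\hat F_\delta\circ o=F_\delta$, $\mathrm{pr}\circ o=\mathrm{id}$ and $\kappa_{\omega,0}=\mathrm{id}$ we get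
\begin{equation}\label{eq:zero}
o^*\hat\eta=\rho_\delta=o^*\tilde\rho .
\end{equation}

\subsection{Gray's argument}\label{ss:gray}

Let $\eta_\tau=\hat\eta-(1-\tau)\tilde\rho$ for $\tau\in[0,1]$, so that $\eta_1=\hat\eta$, $\dot\eta_\tau=\tilde\rho$, and $o^*\eta_0=0$ by \eqref{eq:zero}. Over $U_a$ we use the frame of $\hat L$ pulled back from $e_a$. There $\hat\eta$ and $d\hat\eta$ are bounded, and $\hat\eta\wedge(d\hat\eta)^n=\hat F_\delta^*(\eta\wedge(d\eta)^n)$ is bounded away from zero, independently of $\delta$, because $(d\hat F_\delta)^{-1}$ is bounded and $\overline{V_a}$ is compact. Since $\tilde\rho$ and $d\tilde\rho$ are $O(\delta^J)$, the same holds for $\eta_\tau$, uniformly in $\tau$, when $\delta$ is small.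

Consider at each point the linear system for a tangent vector $Y_\tau$ and a number $c_\tau$,
\begin{equation}\label{eq:gray}
\eta_\tau(Y_\tau)=0,\qquad \iota_{Y_\tau}d\eta_\tau-c_\tau\eta_\tau=-\tilde\rho ,
\end{equation}
which has $2n+2$ equations in $2n+2$ unknowns. Let $\alpha$ be a linear form and $\sigma$ a $2$-form on $\mathbb{C}^{2n+1}$ with $\alpha\wedge\sigma^n\ne0$, that is, $\alpha\ne0$ and $\sigma$ is nondegenerate on $\ker\alpha$. If $\alpha(Y)=0$ and $\iota_Y\sigma=c\alpha$, then $\iota_Y\sigma$ vanishes on $\ker\alpha$, so $Y=0$ and $c=0$. Thus \eqref{eq:gray} is uniquely solvable. The pairs $(\alpha,\sigma)$ with $|\alpha|,|\sigma|\le\mathsf{K}$ and $|\alpha\wedge\sigma^n|\ge1/\mathsf{K}$ form a compact set, on which the inverse of the system is bounded. By Cramer's rule $Y_\tau$ and $c_\tau$ are holomorphic in the point and smooth in $\tau$, and $|Y_\tau|\le\mathsf{K}\delta^J$. The field $Y_\tau$ does not depend on the frame. Indeed, a change of frame multiplies $\eta_\tau$ and $\tilde\rho$ by a function $b$ independent of $\tau$, and $\iota_{Y_\tau}d(b\eta_\tau)=b\,\iota_{Y_\tau}d\eta_\tau+db(Y_\tau)\,\eta_\tau$.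 So $Y_\tau$ solves the new system with $c_\tau+db(Y_\tau)/b$ in place of $c_\tau$. Hence $Y_\tau$ is a time-dependent holomorphic vector field on $\mathcal{N}_{\delta,\varrho}$.

Measure lengths in $\mathbb{C}^Q\times\mathbb{C}^\nu\supset\mathcal{N}$. An integral curve over a time interval in $[0,1]$ has length at most $\mathsf{K}\delta^J$, which is less than $\delta/4$ and $\varrho/4$ for small $\delta$ since $J\ge2$. A curve starting in $\mathcal{N}_{\delta/2,\varrho/2}$ therefore stays in the compact set $\{\operatorname{dist}(\zeta,M)\le3\delta/4,\ |t|\le3\varrho/4\}$. So the flow $\Phi_\tau:\mathcal{N}_{\delta/2,\varrho/2}\to\mathcal{N}_{\delta,\varrho}$ exists for $\tau\in[0,1]$. It is holomorphic, since solutions of a differential equation with holomorphic right side depend holomorphically on the initial point. Curves starting over $U_a'$ stay over $U_a$, so we may compute in one frame. By Cartan's formula and \eqref{eq:gray},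
\[
\frac{d}{d\tau}\Phi_\tau^*\eta_\tau=\Phi_\tau^*\big(d(\eta_\tau(Y_\tau))+\iota_{Y_\tau}d\eta_\tau+\dot\eta_\tau\big)=(c_\tau\circ\Phi_\tau)\,\Phi_\tau^*\eta_\tau .
\]
At each point this is a linear differential equation in $\tau$, and $\Phi_0=\mathrm{id}$, so $\Phi_1^*\hat\eta=\exp\big(\int_0^1c_\tau\circ\Phi_\tau\,d\tau\big)\,\eta_0$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
Let $g_\delta=\hat F_\delta\circ\Phi_1\circ o:T_{\delta/2}\to X$. It is holomorphic, and $g_\delta^*\eta=o^*\Phi_1^*\hat\eta$ is a multiple of $o^*\eta_0=0$. So $g_\delta|_M$ is real analytic and isotropic. Since $F_\delta=\hat F_\delta\circ o$, the flow displaces points by at most $\mathsf{K}\delta^J$, and $d\hat F_\delta$ is bounded, we have $|g_\delta-F_\delta|\le\mathsf{K}\delta^J$ on $U_a'\cap T_{\delta/2}$ in the coordinates of $V_a$. The sets $U_a'$ are finitely many and cover the compact set $M$. So for small $\delta$ each point of $M$ is the center of a coordinate polydisc of radius $\delta/(2\Lambda\sqrt m)$ contained in some $U_a'$, and this polydisc lies in $T_{\delta/2}$ by the choice of $\Lambda$. Cauchy's estimates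 on these polydiscs bound the derivatives of $g_\delta-F_\delta$ of order at most $r$ at points of $M$ by $\mathsf{K}\delta^{J-r}=\mathsf{K}\delta$. Together with Lemma~\ref{lem:tube}(b) this gives $g_\delta|_M\to f$ in $\mathcal{C}^r(M,X)$ as $\delta\to0$. Since $r\ge1$ and $M$ is compact, $g_\delta|_M$ is an immersion for small $\delta$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{For20}
Franc Forstneric, \emph{Mergelyan approximation theorem for holomorphic Legendrian curves}, arXiv:2001.04379 (2020).

\end{thebibliography}
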